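# Triangles glued to $\kappa^\omega$: a noncompact regular space all of whose maps into regular spaces are closed

## The space $X$: a power of $\kappa$ with triangles attached

Fix a regular uncountable cardinal $\kappa$; the reader may take $\kappa=\omega_1$ throughout. An ordinal is the set of smaller ordinals, and ordinals carry the order topology. For $a\in\{-1\}\cup\kappa$ and $b<\kappa$ write $(a,b]=\{\eta:a<\eta\le b\}$. This set is clopen in $\kappa$: it is the open interval $(a,b+1)$, and its complement $[0,a]\cup(b,\kappa)$ is open (with $[0,-1]=\emptyset$). In the same way $(a,\kappa)$ is clopen. The sets $(a,\lambda]$ with $a<\lambda$ form a neighborhood base at $\lambda$, and each $[0,\beta]$ is compact. Since $\kappa$ is regular, a subset of $\kappa$ of cardinality $<\kappa$ is bounded; in particular every countable subset is bounded.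

**The base space.** Let $F=\kappa^\omega$ with the product topology. A point is a sequence $w=(w_0,w_1,\dots)$ of ordinals below $\kappa$, and $\sup w:=\sup_i w_i<\kappa$. A point $x\in F$ has the basic clopen neighborhoods
$$\{y\in F:\ y_i\in(a_i,x_i]\text{ for } i\le N\},\qquad N\in\omega,\ a_i\in\{-1\}\cup\kappa,\ a_i<x_i. \tag{1}$$
For $\beta<\kappa$ put $F_\beta=[0,\beta]^\omega$; it is compact by Tychonoff's theorem. Write $w[n;\gamma]$ for $w$ with its $n$-th coordinate replaced by $\gamma$. This is continuous in the pair $(w,\gamma)$.

**The triangles.** For $n\in\omega$ let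
$$D_n=\{(w,\gamma,\xi)\in F\times\kappa\times\kappa:\ \sup w\le\gamma<\xi\}$$
with the subspace topology, let $D=\bigsqcup_n D_n$ be the topological sum, and let $X=F\sqcup D$ as a set. For $d=(w,\gamma,\xi)\in D_n$ put $\gamma(d)=\gamma$, $\xi(d)=\xi$ and
$$\delta(d)=w[n;\gamma],\qquad \delta'(d)=w[n;\xi],\qquad \tau(d)=w[n+1;\gamma].$$
All these are continuous maps on $D$, with values in $\kappa$ or in $F$.

**The topology.** For $U\subseteq F$ open and $\theta<\kappa$ let
$$G(U,\theta)=U\ \cup\ \{d\in D:\delta(d)\in U\text{ and }\delta'(d)\in U\}\ \cup\ \{d\in D:\tau(d)\in U\text{ and }\xi(d)>\theta\}.\tag{2}$$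
The base of $X$ consists of all open subsets of $D$ and all sets $G(U,\theta)$. To see that this is a base, note that $G(F,0)=X$, that $G(U,\theta)\cap D$ is open in $D$ by continuity of $\delta,\delta',\tau,\xi$, and that
$$G(U\cap U',\max(\theta,\theta'))\subseteq G(U,\theta)\cap G(U',\theta').$$
The second fact handles points of $D$ lying in two base sets, the third handles points of $F$. Since $G(U,\theta)\cap F=U$, the set $D$ is open, $F$ is closed, and both carry their original topologies. If $V$ is open in $X$ and $x\in V\cap F$, the base set around $x$ inside $V$ must be of the second kind, so there are $U\ni x$ and $\theta$ with $G(U,\theta)\subseteq V$.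

Here is how to picture it. Fix $n$ and $w$. The points $(w,\gamma,\xi)\in D_n$ form a triangle $\{(\gamma,\xi):\sup w\le\gamma<\xi<\kappa\}$. If $\lambda>\sup w$ is a limit ordinal and $\gamma,\xi$ both tend to $\lambda$ from below, then $\delta(d)$ and $\delta'(d)$ both tend to $w[n;\lambda]$, so $d\to w[n;\lambda]$. If $\gamma$ is fixed and $\xi$ grows toward $\kappa$, then $d\to w[n+1;\gamma]$. So the diagonal edge of the triangle is glued to the curve $\lambda\mapsto w[n;\lambda]$, and the edge "$\xi=\kappa$" is glued to the curve $\gamma\mapsto w[n+1;\gamma]$. For example, with $w=(0,0,0,\dots)$ and $n=0$ we have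
$$\delta(d)=(\gamma,0,0,\dots),\quad \delta'(d)=(\xi,0,0,\dots),\quad \tau(d)=(0,\gamma,0,\dots),$$
and the triangle ties the axis of coordinate $0$ to the axis of coordinate $1$.

**Compact open sets in $D$.** For $a<b<\kappa$ let
$$D_n(a,b)=\{(w,\gamma,\xi)\in D_n:\ \gamma\le a<\xi\le b\}.$$
It is open in $D$, since $[0,a]$ and $(a,b]$ are open in $\kappa$. It is compact: because $w_i\le\gamma\le a$, it is the subset of the compact space $F_a\times[0,a]\times[a+1,b]$ given by the closed conditions $w_i\le\gamma$, $i\in\omega$. Since $(w,\gamma,\xi)\in D_n(\gamma,\xi)$, and since $F\times\kappa\times\kappa$ has a base of clopen sets, $D$ is locally compact Hausdorff with a base of compact open sets.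

## Closed maps onto regular spaces, and what $X$ is for

In these notes a *regular* space is a regular $T_1$ space, hence Hausdorff. Regularity will be used in the form: every open $V\ni x$ contains the closure of some open neighborhood of $x$.

**Definition.** A regular space $Z$ is *regular functionally compact* ($RFC$) if every continuous function from $Z$ onto a regular space is closed, that is, maps closed sets to closed sets.

Every compact Hausdorff space is $RFC$: a closed subset is compact, its image is compact, and compact subsets of a Hausdorff space are closed. The question, from Alexander V. Osipov, "Some properties of minimal $S(\alpha)$ and $S(\alpha)FC$ spaces", arXiv:1112.5261 (2011), is the converse: is every $RFC$ space compact?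

The first test is a familiar noncompact space. The discrete space $\omega$ is not $RFC$: send $0\mapsto 0$ and $n\mapsto 1/n$ for $n\ge1$, a continuous bijection onto $\{0\}\cup\{1/n:n\ge1\}$ under which the closed set $\{1,2,\dots\}$ has nonclosed image. The trick is to bring in a point at infinity and to hide it behind an existing point. It works in general.

**Lemma 1 (gluing).** Let $Z$ be a nonempty dense subspace of a regular space $W$ with $Z\ne W$. Then $Z$ is not $RFC$.

*Proof.* Pick $p\in W\setminus Z$ and $q\in Z$. Replacing $W$ by its subspace $Z\cup\{p\}$, we may assume $W=Z\cup\{p\}$. Let $\pi:W\to Y$ be the quotient map that identifies $p$ with $q$ and nothing else.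

*$Y$ is regular and $T_1$.* Fibers of $\pi$ are closed, so $Y$ is $T_1$. Let $E\subseteq Y$ be closed and $y\in Y\setminus E$. If $y=\pi(z)$ with $z\ne p,q$, then $\pi^{-1}(E)\cup\{p,q\}$ is closed and misses $z$, so $W$ has disjoint open sets $O\ni z$ and $O'\supseteq\pi^{-1}(E)\cup\{p,q\}$. Neither splits $\{p,q\}$, so $\pi(O)$ and $\pi(O')$ are disjoint open sets separating $y$ from $E$. If $y=\pi(p)=\pi(q)$, choose disjoint open $O_p\ni p$, $O_p'\supseteq\pi^{-1}(E)$, and disjoint open $O_q\ni q$, $O_q'\supseteq\pi^{-1}(E)$. Then $O_p\cup O_q$ contains both $p$ and $q$, while $O_p'\cap O_q'$ contains neither, and the two sets are disjoint. Their images separate $y$ from $E$.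

*The map $\pi|Z:Z\to Y$ is not closed.* It is a continuous bijection. Let $B$ be a closed neighborhood of $p$ in $W$ with $q\notin B$, and let $C=B\cap Z$, which is closed in $Z$. As $Z$ is dense, every neighborhood of $p$ meets $C$. Hence every open set around $\pi(p)$ meets $\pi(C)$, so $\pi(p)\in\overline{\pi(C)}$. But $\pi(p)=\pi(q)\notin\pi(C)$, because $q\notin C$ and $q$ is the only point of $Z$ in that class. $\square$

Two consequences. First, $\kappa$ is not $RFC$, being dense in $[0,\kappa]$. Second:

**Proposition 2.** Every completely regular $RFC$ space is compact.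

*Proof.* Let $Z$ be completely regular Hausdorff and not compact. Then $Z$ is nonempty, and it is a dense proper subspace of its Čech–Stone compactification $\beta Z$, which is regular. By Lemma 1, $Z$ is not $RFC$. $\square$

So a noncompact $RFC$ space must be regular but not completely regular, and it must admit no proper regular space in which it is dense. The space $X$ is built to do exactly this, and it answers the question negatively.

**Theorem.** Let $\kappa$ be a regular uncountable cardinal. There is a regular $T_1$ space $X$ with a closed noncompact subspace $F\cong\kappa^\omega$ such that: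

1. Every continuous map from $X$ into *any* regular space is closed. In particular $X$ is $RFC$, and $X$ is not compact.
2. Every subset of $X$ of cardinality $<\kappa$ has compact closure. (So no condition "sets of size $\le\mu$ have compact closure", in particular not countable compactness, forces an $RFC$ space to be compact.)
3. If $f:X\to Y$ is continuous and $Y$ is regular, then exactly one of the following holds: (a) $f$ is constant on $F$, and $f(X)$ is compact; (b) $f$ is perfect onto $f(X)$, and $f(X)$ is not compact.
4. Every completely regular $RFC$ space is compact. Consequently every continuous map from $X$ to a completely regular Hausdorff space is constant on $F$.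

No assumptions beyond ZFC are used. A *perfect* map is a continuous closed map with compact fibers. The parenthesis in part 2 follows from the rest: for an infinite cardinal $\mu$ take $\kappa=\mu^+$, which is regular and uncountable. If countable sets have compact closure, then every sequence has a cluster point, which is countable compactness.

## Finitely many coordinates do not suffice

Having seen that $\kappa$ alone fails, a sensible person would use finitely many copies of $\kappa$ tied together by triangles, so that nothing can run off to infinity along one coordinate without doing so along all. Fix $N\ge1$ and let $X^{(N)}$ be defined like $X$, with $F$ replaced by $\kappa^N$ and with triangles $D_n$ only for $n\le N-2$ (so that $n+1$ is still a coordinate), the sets $G(U,\theta)$ being given by (2). For $N=1$ this is $\kappa$. Everyone does run off together here, but that is no contradiction. Define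
$$s:X^{(N)}\to\kappa,\qquad s(w)=\max_i w_i\ \ (w\in\kappa^N),\qquad s(d)=\gamma(d)\ \ (d\in D).$$

This $s$ is continuous. On $D$ this is clear. For the rest, let $U=\{w\in\kappa^N:\max_i w_i\in(a,b]\}$, an open set since a maximum of finitely many coordinates is continuous. If $d=(w,\gamma,\xi)\in D_n$, then $\sup w\le\gamma$ gives
$$\max_i\delta(d)_i=\gamma=\max_i\tau(d)_i .$$
So $d\in G(U,\theta)$ implies $s(d)=\gamma\in(a,b]$, whether $d$ enters through $\delta,\delta'$ or through $\tau$. Hence $s(G(U,\theta))\subseteq(a,b]$, and $s$ is continuous at the points of $\kappa^N$.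

Also $s$ is onto $\kappa$. By Lemma 1 there are a continuous map $g$ of $\kappa$ onto a regular space and a closed $B\subseteq\kappa$ with $g(B)$ not closed. Then $(g\circ s)(s^{-1}(B))=g(B)$ is not closed, so $X^{(N)}$ has a nonclosed map onto a regular space.

With infinitely many coordinates this $s$ would be $\sup w$ on $F$, and that is where the argument breaks: $\sup$ is not continuous on $\kappa^\omega$. With $0=(0,0,\dots)$, the points $0[m;1]$ converge to $0$ as $m\to\infty$, but their suprema are all $1$. More generally, for *any* ordinals $\gamma_m<\kappa$,
$$v[m;\gamma_m]\longrightarrow v\quad\text{in }F\text{ as }m\to\infty. \tag{3}$$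
So if an open set $V$ contains points $v[m;\gamma_m]$ for every $m$, however large the $\gamma_m$, then $v\in\overline V$. The plan is now visible. Suppose the neighborhood filter of a point $y\in Y$, pulled back to $X$, clusters at a "point at infinity" of $F$. We show that its members contain a tail of some curve $\gamma\mapsto w[m;\gamma]$; the triangles carry the tail to all coordinates; by (3) the set then closes down on $w$ itself, and in the end on all of $F$. So $f$ is constant on $F$, and nothing can go wrong at infinity.

## $X$ is regular and $T_1$

We show that each point is closed and has small closed neighborhoods, first on $D$, then on $F$.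

**Step 1: compact subsets of $D$ are closed in $X$.** Let $K\subseteq D$ be compact. It is closed in the Hausdorff space $D$, so we need only separate it from each $x\in F$. The set $\xi(K)\subseteq\kappa$ is compact, hence bounded (otherwise the open cover by the sets $[0,\beta]$ has no finite subcover); let $\theta=\sup\xi(K)<\kappa$. The set $\{(\delta(d),\delta'(d)):d\in K\}$ is compact in $F\times F$, hence closed. It misses the diagonal, because for $d\in D_n$ the $n$-th coordinates of $\delta(d)$ and $\delta'(d)$ are $\gamma(d)<\xi(d)$. So there is an open $U\ni x$ such that $U\times U$ misses it. Then $G(U,\theta)\cap K=\emptyset$: no $d\in K$ has both $\delta(d),\delta'(d)\in U$, and no $d\in K$ has $\xi(d)>\theta$.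

Consequently points of $D$ are closed in $X$, and the compact open subsets of $D$ are clopen in $X$ and form neighborhood bases there. Points of $F$ are closed because $F$ is closed in $X$. So $X$ is $T_1$, and regular at each point of $D$.

**Step 2: shrinking a neighborhood of a point of $F$.** Let $x\in F$ and $x\in G(U,\theta)$. Shrinking $U$, assume as in (1) that
$$U=\{y\in F:\ y_i\in(a_i,x_i],\ i\le N\}.$$
We restrict one more coordinate: pick $a_{N+1}\in\{-1\}\cup\kappa$ with $a_{N+1}<x_{N+1}$, and put
$$U_1=\{y:\ y_i\in(a_i,x_i],\ i\le N+1\},\qquad b=\max_{i\le N+1}x_i,\qquad \theta_1=\max(\theta,b).$$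
The claim is that $\overline{G(U_1,\theta_1)}\subseteq G(U,\theta)$.

**Step 3: the closure inside $D$.** The sets $U_1$ and $(\theta_1,\kappa)$ are clopen, so $G(U_1,\theta_1)\cap D$ is clopen in $D$. As $D$ is open in $X$, the closure adds no points of $D$. And $G(U_1,\theta_1)\subseteq G(U,\theta)$ since $U_1\subseteq U$ and $\theta_1\ge\theta$.

**Step 4: the closure inside $F$.** We must show that no $y\in F\setminus U$ is in the closure. As $U$ and $[0,b]$ are clopen, there is an open $U'\ni y$ in $F$, disjoint from $U$, such that for each $n\le N$ either all $z\in U'$ have $z_n\le b$, or all $z\in U'$ have $z_n>b$. We show $G(U_1,\theta_1)\cap G(U',b)=\emptyset$. There is no common point in $F$, as $U_1\cap U'=\emptyset$. Suppose $d=(w,\gamma,\xi)\in D_n$ is a common point. It cannot enter both sets through $\delta,\delta'$, nor both through $\tau$, since $U_1\cap U'=\emptyset$. Two cases remain.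

*(A) $\delta(d),\delta'(d)\in U_1$, $\tau(d)\in U'$ and $\xi>b$.* If $n\le N+1$, then $\xi=\delta'(d)_n\le x_n\le b$, a contradiction. If $n\ge N+2$, then $\delta(d)=w[n;\gamma]$ and $\tau(d)=w[n+1;\gamma]$ agree on all coordinates $\le N+1$, so $\tau(d)\in U_1\cap U'=\emptyset$, a contradiction.

*(B) $\tau(d)\in U_1$, $\xi>\theta_1\ge b$ and $\delta(d),\delta'(d)\in U'$.* If $n\ge N+1$, then $\delta(d)$ and $\tau(d)$ agree on all coordinates $\le N$, so $\delta(d)\in U\cap U'=\emptyset$, a contradiction. If $n\le N$, then $n+1\le N+1$, so $\gamma=\tau(d)_{n+1}\le x_{n+1}\le b$; this is what the extra coordinate was for. Hence $\delta(d)_n=\gamma\le b<\xi=\delta'(d)_n$ with $\delta(d),\delta'(d)\in U'$ and $n\le N$, contrary to the choice of $U'$.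

So $y\notin\overline{G(U_1,\theta_1)}$, which proves the claim. Hence $X$ is regular and $T_1$, in particular Hausdorff. $\square$

## Compact pieces, and closed sets that avoid $F$

A space is compact if and only if every ultrafilter on it converges. For an ultrafilter $\mathcal U$ and a map $h$ defined on a member of $\mathcal U$, say that $h\to y$ *along* $\mathcal U$ if $h^{-1}(U)\in\mathcal U$ for every open $U\ni y$; a map with values in a compact space always has such a $y$.

**Lemma 3.** For $\beta<\kappa$ the set $X_\beta:=F_\beta\cup\{d\in D:\xi(d)\le\beta\}$ is compact. Hence every $S\subseteq X$ with $|S|<\kappa$ has compact closure.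

*Proof.* Let $\mathcal U$ be an ultrafilter on $X_\beta$. If $F_\beta\in\mathcal U$, then $\mathcal U$ converges, as $F_\beta$ is compact. Otherwise $\Delta=\{d\in D:\xi(d)\le\beta\}\in\mathcal U$. For $d=(w,\gamma,\xi)\in\Delta$ we have $w_i\le\gamma<\xi\le\beta$, so $\delta$ and $\delta'$ map $\Delta$ into $F_\beta$.

*Case 1: $D_n\in\mathcal U$ for some $n$.* In the compact set $\{(w,\gamma,\xi)\in F_\beta\times[0,\beta]^2:\sup w\le\gamma\le\xi\}$ the ultrafilter converges to some $(w,\gamma,\xi)$. If $\gamma<\xi$, this point is in $D_n\cap X_\beta$ and is a limit of $\mathcal U$ in $X$. If $\gamma=\xi$, then along $\mathcal U$ we have $\delta\to w[n;\gamma]$ and $\delta'\to w[n;\xi]=w[n;\gamma]$. So for every $G(U,\theta)\ni w[n;\gamma]$, $\mathcal U$-almost all $d$ have $\delta(d),\delta'(d)\in U$, whence $G(U,\theta)\cap X_\beta\in\mathcal U$. Thus $\mathcal U\to w[n;\gamma]\in F_\beta$.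

*Case 2: no $D_n$ is in $\mathcal U$.* Let $\delta\to y\in F_\beta$ along $\mathcal U$. For each $i$, $\mathcal U$-almost all $d$ lie outside $D_i$, and for them $\delta(d)_i=\delta'(d)_i$, because on $D_n$ the two points differ only in coordinate $n$. Since basic neighborhoods of $y$ restrict finitely many coordinates, also $\delta'\to y$ along $\mathcal U$. As in Case 1, $\mathcal U\to y$.

Finally let $|S|<\kappa$. The ordinals $\sup w$ for $w\in S\cap F$ and $\xi(d)$ for $d\in S\cap D$ are fewer than $\kappa$ in number, so some $\beta<\kappa$ bounds them and $S\subseteq X_\beta$. As $X$ is Hausdorff, $X_\beta$ is closed, so $\overline S\subseteq X_\beta$ is compact. $\square$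

This is part 2 of the Theorem. Next: a closed set can be noncompact only by meeting $F$.

**Lemma 4.** Every closed $C\subseteq X$ with $C\cap F=\emptyset$ is compact.

*Proof.* If $\xi\le\beta$ on $C$, then $C$ is a closed subset of the compact set $X_\beta$. So it suffices to bound $\xi$ on $C$.

**Step 1: $\gamma$ is bounded on $C$.** Otherwise pick $d_j\in C$ for $j<\omega$ with $\gamma(d_{j+1})>\xi(d_j)$. With $\lambda=\sup_j\xi(d_j)<\kappa$ they lie in the compact set $C\cap X_\lambda$, so the sequence has a cluster point in $C$, necessarily some $(w,\gamma,\xi)\in D_n$. Its neighborhood $D_n(\gamma,\xi)$ contains $d_j$ for infinitely many $j$, and for these $\gamma(d_j)\le\gamma<\xi(d_j)$. But the intervals $[\gamma(d_j),\xi(d_j))$ are pairwise disjoint, so at most one $j$ satisfies this. Contradiction.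

**Step 2: $\xi$ is bounded on $C$.** Let $\gamma\le\gamma^*<\kappa$ on $C$, and suppose that for every $\beta<\kappa$ there is $d_\beta\in C$ with $\xi(d_\beta)>\beta$. All coordinates of $\tau(d_\beta)$ are $\le\gamma(d_\beta)\le\gamma^*$, so $\tau(d_\beta)\in F_{\gamma^*}$. There is $y\in F_{\gamma^*}$ such that for every open $U\ni y$ the set $\{\beta:\tau(d_\beta)\in U\}$ is unbounded: otherwise finitely many open sets, each with a bounded set of indices, would cover $F_{\gamma^*}$, and $\kappa$ would be a finite union of bounded sets. Given $G(U,\theta)\ni y$, choose $\beta\ge\theta$ with $\tau(d_\beta)\in U$. Then $\xi(d_\beta)>\theta$, so $d_\beta\in G(U,\theta)$. Hence $y\in\overline C=C$, contrary to $C\cap F=\emptyset$. $\square$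

**$X$ is not compact:** $F$ is closed in $X$, and a coordinate projection maps it continuously onto the noncompact space $\kappa$.

## Tails travel from one coordinate to the next

We recall the one tool from set theory. A *club* in $\kappa$ is a closed unbounded subset; a set is *stationary* if it meets every club. Two clubs intersect in a club, so clubs are stationary; stationary sets are unbounded, since each $(\alpha,\kappa)$ is a club. The limit ordinals below $\kappa$ form a club. For any $h:\kappa\to\kappa$ the limit ordinals $\lambda$ with $h(\alpha)<\lambda$ for all $\alpha<\lambda$ form a club: closedness is clear, and starting from any $\lambda_0$ one chooses $\lambda_{k+1}<\kappa$ larger than $\lambda_k$ and than $\sup\{h(\alpha):\alpha\le\lambda_k\}$; then $\sup_k\lambda_k<\kappa$ belongs to the set. *Fodor's lemma:* a regressive function on a stationary set ($f(\lambda)<\lambda$) is constant on a stationary subset. We use it like this: if $f$ is regressive on a stationary set, there are $\mu<\kappa$ and arbitrarily large $\lambda$ with $f(\lambda)=\mu$.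

**Definition.** A set $V\subseteq X$ *contains a tail of $(w,n)$*, where $w\in F$ and $n\in\omega$, if there is $\alpha<\kappa$ with $w[n;\gamma]\in V$ for all $\gamma\in(\alpha,\kappa)$.

For example, for any $w$ the clopen subset $\{x\in F:x_0>5\}$ of $F$ contains a tail of $(w,0)$; it contains a tail of $(w,1)$ only if $w_0>5$. The next lemma shows that in $X$, once $F$ is enlarged by the triangles, open sets of $X$ cannot be so selective, up to one closure.

**Lemma 5.** Let $V,V'$ be open in $X$ with $\overline V\subseteq V'$, and suppose $V$ contains a tail of $(w,n)$. Then $V'$ contains a tail of $(w,n+1)$ and, if $n\ge1$, a tail of $(w,n-1)$.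

*Proof.* Fix $\alpha\ge\sup w$ with $w[n;\gamma]\in V$ for all $\gamma>\alpha$.

**Step 1: up, from the diagonal edge of $D_n$ to its edge $\xi=\kappa$.** Let $\lambda>\alpha$ be a limit ordinal. As $w[n;\lambda]\in V$, there is $G(U,\theta)\subseteq V$ with $w[n;\lambda]\in U$, and by continuity there is $f(\lambda)<\lambda$, without loss of generality $f(\lambda)\ge\alpha$, with $w[n;\gamma]\in U$ for $f(\lambda)<\gamma\le\lambda$. If $f(\lambda)<\gamma<\xi\le\lambda$, then $d=(w,\gamma,\xi)$ is a point of $D_n$ (as $\gamma>\alpha\ge\sup w$) and $\delta(d),\delta'(d)\in U$, so $d\in V$.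

By Fodor there are $\mu\ge\alpha$ and arbitrarily large $\lambda$ with $f(\lambda)=\mu$. Hence all $(w,\gamma,\xi)\in D_n$ with $\mu<\gamma<\xi$ are in $V$: take such a $\lambda\ge\xi$.

Now let $\gamma>\mu$ and let $G(U,\theta)$ be any basic neighborhood of $w[n+1;\gamma]$. Choose $\xi>\max(\gamma,\theta)$. The point $d=(w,\gamma,\xi)\in D_n$ has $\tau(d)=w[n+1;\gamma]\in U$ and $\xi(d)>\theta$, so $d\in G(U,\theta)\cap V$. Thus $w[n+1;\gamma]\in\overline V\subseteq V'$ for all $\gamma>\mu$.

**Step 2: down, from the edge $\xi=\kappa$ of $D_{n-1}$ to its diagonal edge.** Let $n\ge1$. For $\gamma>\alpha$ we have $w[n;\gamma]\in V$, so some $G(U,\theta_\gamma)\subseteq V$ has $w[n;\gamma]\in U$. Since $\tau(w,\gamma,\xi)=w[n;\gamma]$ on $D_{n-1}$, the point $(w,\gamma,\xi)\in D_{n-1}$ lies in $V$ whenever $\xi>\max(\gamma,\theta_\gamma)$. Let $E$ be the club of limit ordinals $\lambda>\alpha$ with $\theta_\gamma<\lambda$ for all $\gamma\in(\alpha,\lambda)$.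

Let $\lambda\in E$ and let $G(U,\theta)$ be a basic neighborhood of $w[n-1;\lambda]$. There is $a<\lambda$ with $w[n-1;\eta]\in U$ for $a<\eta\le\lambda$. Pick $\gamma\in(\max(a,\alpha),\lambda)$ and then $\xi$ with $\max(\gamma,\theta_\gamma)<\xi<\lambda$, which is possible as $\lambda$ is a limit and $\theta_\gamma<\lambda$. The point $d=(w,\gamma,\xi)\in D_{n-1}$ is in $V$ by the previous paragraph, and $\delta(d)=w[n-1;\gamma]$, $\delta'(d)=w[n-1;\xi]$ are in $U$. So $d\in G(U,\theta)\cap V$. Thus $w[n-1;\lambda]\in\overline V\subseteq V'$ for all $\lambda\in E$.

It remains to pass from $\lambda\in E$ to all large ordinals. As $V'$ is open, for each $\lambda\in E$ there is an ordinal $g(\lambda)<\lambda$ with $w[n-1;\eta]\in V'$ for $g(\lambda)<\eta\le\lambda$. By Fodor $g$ takes one value $\mu$ at arbitrarily large $\lambda$, so $w[n-1;\eta]\in V'$ for all $\eta>\mu$. $\square$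

For $X^{(N)}$ this proof works verbatim when $n$ and $n\pm1$ stay below $N$. The next lemma is the place where infinitely many coordinates matter.

**Lemma 6.** Let $V_0,V_1,\dots$ be open in $X$ with $\overline{V_{j+1}}\subseteq V_j$ for all $j$, and suppose that for some $w\in F$ and $n\in\omega$ every $V_j$ contains a tail of $(w,n)$. Then $F\subseteq V_0$.

*Proof.* Let $\mathcal P$ be the set of $v\in F$ such that for some $m$ every $V_j$ contains a tail of $(v,m)$.

**Step 1: "for some $m$" is the same as "for all $m$".** If every $V_j$ contains a tail of $(v,m)$, apply Lemma 5 to each pair $V_{j+1},V_j$. Every $V_j$ then contains a tail of $(v,m+1)$, and of $(v,m-1)$ if $m\ge1$. Induction reaches every coordinate.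

**Step 2: $\mathcal P$ is dense in $F$.** Let $v\in\mathcal P$ and $v'=v[m;\eta]$. By Step 1 every $V_j$ contains a tail of $(v,m)$. Since $v'[m;\gamma]=v[m;\gamma]$ for all $\gamma$, every $V_j$ contains a tail of $(v',m)$, so $v'\in\mathcal P$. Hence $\mathcal P$ is closed under changing finitely many coordinates. It contains $w$, and basic open sets of $F$ restrict only finitely many coordinates, so $\mathcal P$ is dense.

**Step 3: $\mathcal P\subseteq V_1$.** Let $v\in\mathcal P$. For each $m$ the set $V_2$ contains a tail of $(v,m)$, so there is $\gamma_m$ with $v[m;\gamma_m]\in V_2$. By (3), $v[m;\gamma_m]\to v$, so $v\in\overline{V_2}\subseteq V_1$.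

Therefore $F=\mathrm{cl}_F\,\mathcal P\subseteq\overline{V_1}\subseteq V_0$. $\square$

## A cluster point at infinity forces all of $F$ into one fiber

Let $\hat F=[0,\kappa]^\omega$. It is compact and contains $F$ as a subspace; the points of $\hat F\setminus F$ are those with at least one coordinate equal to $\kappa$.

**Proposition 7.** Let $f:X\to Y$ be continuous, $Y$ regular, $y\in Y$, and $\mathcal H=\{f^{-1}(O):O\text{ an open neighborhood of }y\}$. If some $e\in\hat F\setminus F$ belongs to $\mathrm{cl}_{\hat F}(V\cap F)$ for all $V\in\mathcal H$, then $F\subseteq f^{-1}(y)$.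

*Proof.* Since $Y$ is $T_1$, $\bigcap\mathcal H=f^{-1}(y)$. So it suffices to fix $V\in\mathcal H$ and show $F\subseteq V$. Write $V=f^{-1}(O_0)$ and use regularity of $Y$ to choose open sets $O_j\ni y$ with $\overline{O_{j+1}}\subseteq O_j$. With $V_j=f^{-1}(O_j)$ we have $V_0=V$, $V_j\in\mathcal H$ and $\overline{V_{j+1}}\subseteq f^{-1}(\overline{O_{j+1}})\subseteq V_j$. We want to feed these into Lemma 6, so we must find a tail common in shape to all $V_j$. Let $M=\{i:e_i=\kappa\}\neq\emptyset$; for $i\notin M$, $e_i<\kappa$.

**Claim.** For each $j$ there is $\mu_j<\kappa$ such that every $x\in F$ with $x_i=e_i$ for $i\notin M$ and $x_i>\mu_j$ for $i\in M$ lies in $V_j$.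

**Step 1: sampling points near $e$.** Let $P$ be the set of all pairs $(k,c)$ with $k\in\omega$ and $c=(c_i)_{i\le k,\,i\notin M}$, where $c_i\in\{-1\}\cup e_i$ (that is, $c_i=-1$ or $c_i$ is an ordinal $<e_i$). For each $k$ there are fewer than $\kappa$ such $c$, this being a finite product of sets of size $<\kappa$, so $|P|<\kappa$ as $\kappa$ is regular uncountable. For $\alpha<\kappa$ and $(k,c)\in P$ the set
$$\{z\in\hat F:\ z_i>\alpha\ (i\in M,\ i\le k),\quad c_i<z_i\le e_i\ (i\notin M,\ i\le k)\}$$
is a neighborhood of $e$, so it contains some point $y^{\alpha,k,c}\in V_{j+1}\cap F$. Let $h(\alpha)$ be the supremum of all coordinates of all $y^{\alpha,k,c}$ with $(k,c)\in P$. It is a supremum of fewer than $\kappa$ ordinals below $\kappa$, so $h(\alpha)<\kappa$.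

**Step 2: reflecting $e$ down into $F$.** Let $E$ be the club of limit $\lambda<\kappa$ with $h(\alpha)<\lambda$ for all $\alpha<\lambda$. For $\lambda\in E$ let $z_\lambda\in F$ be $e$ with each coordinate $\kappa$ replaced by $\lambda$: $z_\lambda(i)=\lambda$ for $i\in M$ and $z_\lambda(i)=e_i$ for $i\notin M$. Sets of the form
$$\{x\in F:\ x_i\in(a,\lambda]\ (i\in M,\ i\le k),\quad x_i\in(c_i,e_i]\ (i\notin M,\ i\le k)\},\qquad 0\le a<\lambda,\ (k,c)\in P,$$
form a neighborhood base at $z_\lambda$ in $F$. Such a set contains $y^{a,k,c}$: for $i\in M$, $i\le k$, its $i$-th coordinate is $>a$ and $\le h(a)<\lambda$. So $z_\lambda\in\overline{V_{j+1}}\subseteq V_j$ for every $\lambda\in E$.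

**Step 3: pressing down.** As $V_j\cap F$ is open in $F$, for each $\lambda\in E$ there are $f_j(\lambda)<\lambda$ and $k_\lambda\in\omega$ such that $V_j$ contains every $x\in F$ with $x_i\in(f_j(\lambda),\lambda]$ for $i\in M$, $i\le k_\lambda$, and $x_i=e_i$ for $i\notin M$, $i\le k_\lambda$. By Fodor, $f_j$ has a constant value $\mu_j$ on a stationary set $\Sigma\subseteq E$. Given $x$ as in the Claim, choose $\lambda\in\Sigma$ with $\lambda\ge\sup x$. Then $x_i\in(\mu_j,\lambda]$ for all $i\in M$ and $x_i=e_i$ for all $i\notin M$. Whatever $k_\lambda$ is, $x\in V_j$. The Claim is proved.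

**Step 4: the tail.** Let $\mu=\sup_j\mu_j<\kappa$; put $w_i=e_i$ for $i\notin M$ and $w_i=\mu+1$ for $i\in M$; fix $m\in M$. For all $j$ and all $\gamma>\mu$ the Claim gives $w[m;\gamma]\in V_j$. So every $V_j$ contains a tail of $(w,m)$, and Lemma 6 yields $F\subseteq V_0=V$. $\square$

## Every continuous map from $X$ into a regular space is closed

Let $f:X\to Y$ be continuous with $Y$ regular, let $C\subseteq X$ be closed, and let $y\in\overline{f(C)}$ (closure in $Y$). Suppose, for contradiction, that $y\notin f(C)$. Put $A=f^{-1}(y)$ and let $\mathcal H$ be as in Proposition 7. We note four facts. $\mathcal H$ is closed under finite intersections. Since $Y$ is regular and $T_1$, the closures of the open neighborhoods of $y$ intersect in $\{y\}$, so $\bigcap_{V\in\mathcal H}\overline V=A$. We have $A\cap C=\emptyset$. Every $V\in\mathcal H$ meets $C$, because $y\in\overline{f(C)}$.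

**Step 1: no trouble on a compact set.** For each compact $K\subseteq X$ some $V\in\mathcal H$ satisfies $\overline V\cap C\cap K=\emptyset$. The sets $\overline V\cap C\cap K$ are closed in $K$ and directed downward, and their intersection is $A\cap C\cap K=\emptyset$; so one of them is empty.

**Step 2: the trouble is on $F$.** We show $V\cap C\cap F\ne\emptyset$ for all $V\in\mathcal H$. Suppose $V\cap C\cap F=\emptyset$. By regularity of $Y$ take $V'\in\mathcal H$ with $\overline{V'}\subseteq V$. Then $K=\overline{V'}\cap C$ is closed and disjoint from $F$, hence compact by Lemma 4. By Step 1 and closure of $\mathcal H$ under intersections there is $V''\in\mathcal H$ with $V''\subseteq V'$ and $V''\cap C\cap K=\emptyset$. But $V''\cap C\subseteq K$, so $V''\cap C=\emptyset$, contradicting that $V''$ meets $C$.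

**Step 3: a cluster point in $\hat F$.** The sets $\mathrm{cl}_{\hat F}(V\cap C\cap F)$, $V\in\mathcal H$, are nonempty by Step 2, closed in the compact space $\hat F$, and directed downward. Let $e$ be a point in all of them. If $e\in F$, then $e\in\overline{V\cap C}$ for every $V\in\mathcal H$, so $e\in C\cap\bigcap_V\overline V=C\cap A=\emptyset$, which is impossible. So $e\in\hat F\setminus F$, and Proposition 7 gives $F\subseteq A$. By Step 2, $C\cap F\ne\emptyset$, so $C\cap A\neq\emptyset$, a contradiction.

Hence $f(C)$ is closed. Together with the regularity and noncompactness of $X$ this proves part 1 of the Theorem: $X$ is $RFC$ and not compact. The answer to the question is no; already $\kappa=\omega_1$ gives a counterexample, in ZFC. $\square$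

## Maps from $X$: constant on $F$, or perfect

We prove part 3. Let $f:X\to Y$ be continuous with $Y$ regular.

**Step 1: if $f$ is constant on $F$, then $f(X)$ is compact.** Let $f(F)=\{y\}$, and let an open cover of $f(X)$ be given. Pick a member $O\ni y$. Then $X\setminus f^{-1}(O)$ is closed and disjoint from $F$, so it is compact by Lemma 4. Finitely many further members cover its image, and with $O$ they cover $f(X)$. This is alternative (a).

**Step 2: if $f$ is not constant on $F$, fibers meet $F$ in compact sets.** Let $A=f^{-1}(y)$ with $y\in f(X)$, and suppose $A\cap F$ is not compact. If $\mathrm{cl}_{\hat F}(A\cap F)\subseteq F$, this closure would equal $A\cap F$ (which is closed in $F$), and $A\cap F$ would be compact. So there is $e\in\mathrm{cl}_{\hat F}(A\cap F)\setminus F$. Since $A\subseteq V$ for all $V\in\mathcal H$, we have $e\in\mathrm{cl}_{\hat F}(V\cap F)$ for all $V\in\mathcal H$, and Proposition 7 gives $F\subseteq A$. Then $f$ is constant on $F$, contrary to assumption.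

**Step 3: the whole fiber is compact.** Let $\mathcal U$ be an ultrafilter on $A$. If $\overline S\cap F=\emptyset$ for some $S\in\mathcal U$, then $\overline S$ is compact by Lemma 4, and $\overline S\subseteq A$ as $A$ is closed; so $\mathcal U$ converges to a point of $\overline S\subseteq A$. Otherwise the sets $\overline S\cap F$, $S\in\mathcal U$, are nonempty closed subsets of $A\cap F$, which is compact by Step 2. They are directed downward, since $\overline{S\cap S'}\subseteq\overline S\cap\overline{S'}$. A point in all of them is a cluster point of $\mathcal U$, hence a limit, because $\mathcal U$ is an ultrafilter. So $A$ is compact.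

**Step 4: the dichotomy.** If $f$ is not constant on $F$, then $f$ is closed by part 1 and has compact fibers by Step 3, so it is perfect onto $f(X)$. Preimages of compact sets under perfect maps are compact; as $X$ is not compact, neither is $f(X)$. This is alternative (b). So at least one alternative always holds, and they exclude each other because $f(X)$ is compact in (a) and not compact in (b). $\square$

## Completely regular images of $X$

Proposition 2 is the first half of part 4. For the second half we need one observation.

**Lemma 8.** If $f:X\to Z$ is continuous and onto and $Z$ is regular, then $Z$ is $RFC$.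

*Proof.* Let $g:Z\to Z'$ be continuous onto a regular space and let $B\subseteq Z$ be closed. As $f$ is onto, $g(B)=(g\circ f)(f^{-1}(B))$. This is closed, because $f^{-1}(B)$ is closed and $g\circ f$ is a continuous map of the $RFC$ space $X$ onto a regular space. $\square$

Now let $f:X\to T$ be continuous with $T$ completely regular Hausdorff. The subspace $f(X)$ is completely regular Hausdorff, in particular regular, so it is $RFC$ by Lemma 8 and compact by Proposition 2. Alternative (b) of part 3 is thereby excluded, so (a) holds and $f$ is constant on $F$. This proves part 4. In particular every continuous real-valued function on $X$ is constant on $F$; compare the function $s$ on $X^{(N)}$, which is unbounded in $\kappa$ along $\kappa^N$. $\square$
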